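# Discreteness of the spectrum for bounded submanifolds with bounded mean curvature

## Boundedness alone does not give a discrete spectrum

A bounded open subset of $\mathbb R^k$ has discrete Dirichlet spectrum. So one would first guess that a $k$-dimensional submanifold of $\mathbb R^n$ that stays in a bounded region, and whose mean curvature is bounded, has discrete spectrum too. The submanifold need not be complete. We make the guess precise, test it, and see it fail on a flat example. What fails there points to the right hypothesis.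

**Setting.** Throughout, $M$ is a smooth $k$-manifold, $2\le k\le n-1$, and $\varphi:M\to\mathbb R^n$ is a smooth immersion with bounded image; $M$ carries the induced metric. The mean curvature vector $\mathbf H$ is the trace of the second fundamental form, not divided by $k$, and $\|\mathbf H\|_\infty=\sup_M|\mathbf H|$. For instance, the unit sphere $S^k\subset\mathbb R^{k+1}$ has $|\mathbf H|=k$. A *minimal* immersion is one with $\mathbf H=0$.

The Laplacian means the Friedrichs extension of $\Delta$ on $C_c^\infty(M)$. That is, $-\Delta$ is the self-adjoint operator on $L^2(M)$ of the quadratic form $\int|\nabla u|^2$ with form domain $H^1_0(M)$, the $H^1$-closure of $C_c^\infty(M)$. When $M$ is complete this is the unique self-adjoint extension. A number $\lambda$ is in the essential spectrum $\sigma_{\rm ess}(M)$ if and only if there are $u_j$ in the domain of $\Delta$ with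
$$\|u_j\|=1,\qquad u_j\rightharpoonup 0\ \text{weakly in }L^2,\qquad (-\Delta-\lambda)u_j\to0\ \text{in }L^2 .$$
The spectrum is *discrete* if $\sigma_{\rm ess}(M)=\emptyset$; we then put $\inf\sigma_{\rm ess}(M)=+\infty$.

**Test 1: flat domains.** Let $M$ be a bounded open set of $\mathbb R^k\subset\mathbb R^n$ with $\varphi$ the inclusion. Functions in $H^1_0(M)$ extend by zero to a fixed large cube, and Rellich's theorem on the cube shows that $H_0^1(M)\to L^2(M)$ is compact. So the spectrum is discrete and the guess holds.

To test the guess on less tame examples we need a way to recognize a non-discrete spectrum.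

**Lemma 1.** Suppose there are $u_j\in C_c^\infty(M)\setminus\{0\}$, $j\in\mathbb N$, with pairwise disjoint supports and $\int|\nabla u_j|^2\le C\int u_j^2$ for all $j$. Then $\inf\sigma_{\rm ess}(M)\le C$. In particular the spectrum is not discrete.

*Proof.* For a finite sum $u=\sum c_ju_j$ the supports are disjoint, so $\int|\nabla u|^2=\sum c_j^2\int|\nabla u_j|^2\le C\int u^2$. Hence the form is at most $C\|\cdot\|^2$ on an infinite-dimensional subspace $X$. If $\inf\sigma_{\rm ess}>C$, choose $C'$ with $C<C'<\inf\sigma_{\rm ess}$. The spectral projection of $-\Delta$ on $(-\infty,C']$ has finite rank, so some nonzero $u\in X$ is orthogonal to its range. For this $u$ the form is at least $C'\|u\|^2>C\|u\|^2$, a contradiction. $\square$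

**Test 2: a disk wound infinitely often.** Let $a>0$, $M=(0,a)\times\mathbb R\times(0,a)^{k-2}$ and
$$\varphi(r,\theta,x)=(r\cos\theta,\ r\sin\theta,\ x,\ 0)\in\mathbb R^n .$$
This is polar coordinates in the first two variables with the angle not reduced modulo $2\pi$. The induced metric $dr^2+r^2d\theta^2+dx^2$ is flat, and the image lies in a $k$-plane, so $\mathbf H=0$. The maps $\theta\mapsto\theta+2\pi j$ are isometries of $M$. They move a fixed nonzero $u\in C_c^\infty(M)$, supported in $\{0<\theta<2\pi\}$, to functions with disjoint supports and the same Rayleigh quotient. By Lemma 1 the spectrum is not discrete, so **the first guess is false**, even for flat minimal $M$.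

**Test 3: completeness does not help.** Let $\mathbb R^k\to\mathbb T^k\subset\mathbb R^{2k}$ be the isometric covering of a product of circles. It is complete and bounded, $|\mathbf H|$ is constant, and its spectrum is that of flat $\mathbb R^k$, namely $[0,\infty)$.

In Tests 2 and 3 infinitely many sheets of $M$ pile up on a set of positive $k$-dimensional measure. The revised guess is that this is the only obstruction. It needs the set on which $M$ piles up.

## Limit sets, truncated traces and barriers

**Definition (limit set).** $\lim\varphi$ is the set of points $y=\lim_j\varphi(x_j)$, where $x_j\in M$ eventually leaves every compact subset of $M$.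

For a bounded open $M\subset\mathbb R^k$ it is $\partial M$. For $S^k$ minus a point it is that point. In Test 2, the points $(r,\theta+2\pi j,x)$ leave every compact set as $j\to\infty$ and all have the same image, so $\lim\varphi$ contains the image. It is closed (see below) and lies in the closure of the image, so
$$\lim\varphi=\{|z|\le a\}\times[0,a]^{k-2}\times\{0\},$$
a set of positive finite $k$-dimensional measure. In Test 3, $\lim\varphi=\mathbb T^k$.

We use three facts about $\lim\varphi$. Fix an exhaustion $K_1\subset K_2\subset\cdots$ of $M$ by compact sets whose interiors cover $M$.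

* $\lim\varphi$ is compact. It is bounded. If $y_i\in\lim\varphi$ and $y_i\to y$, pick $x_i\in M\setminus K_i$ with $|\varphi(x_i)-y_i|<1/i$; then $x_i$ leaves every compact set and $\varphi(x_i)\to y$.
* If $M$ is not compact, $\lim\varphi\ne\emptyset$: pick $x_i\notin K_i$ and a convergent subsequence of $\varphi(x_i)$.
* If $Z\subset M$ is closed and not compact, there is a sequence in $Z$ leaving every compact set whose images converge to a point of $\lim\varphi$. Indeed $Z\not\subset K_i$ for every $i$; pick $x_i\in Z\setminus K_i$ and pass to a subsequence.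

**Definition (measure and content).** $\mathscr H^k$ is $k$-dimensional Hausdorff measure in $\mathbb R^n$, and $\mathscr H^k_\infty(E)=\inf\{\sum(\operatorname{diam}A_i)^k:E\subset\bigcup A_i\}$ is the content.

The content ignores the size of the covering sets: the unit cube of $\mathbb R^n$ has $\mathscr H^k_\infty\le n^{k/2}$, although $\mathscr H^k=\infty$ since $k<n$. But $\mathscr H^k(E)=0$ if and only if $\mathscr H^k_\infty(E)=0$, because $\sum(\operatorname{diam}A_i)^k<\varepsilon$ forces every diameter to be below $\varepsilon^{1/k}$.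

**Definition (truncated traces).** For a symmetric bilinear form $A$ with eigenvalues $\lambda_1\le\lambda_2\le\cdots$ put
$$\mathcal P_j^-(A)=\lambda_1+\dots+\lambda_j=\inf\{\operatorname{tr}_WA:\dim W=j\},\qquad \operatorname{tr}_WA=\sum_{i=1}^jA(e_i,e_i),$$
with $\{e_i\}$ an orthonormal basis of $W$.

For $A=\operatorname{diag}(-1,2,3)$ we have $\mathcal P_1^-=-1$, $\mathcal P_2^-=1$, $\mathcal P_3^-=4$; so $\mathcal P_k^->0$ does not force $\mathcal P_{k-1}^-\ge0$. For the sphere of radius $\rho$ with inward direction, $\mathcal P_j^-=j/\rho$.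

**Definition (barrier condition).** Let $\Omega\subset\mathbb R^n$ be open. We say that $\partial\Omega$ satisfies $\inf_{\partial\Omega}\mathcal P_k^-(\mathrm{II}_{\partial\Omega})\ge\Lambda_k$ and $\inf_{\partial\Omega}\mathcal P_{k-1}^-(\mathrm{II}_{\partial\Omega})\ge\Lambda_{k-1}$ in the barrier sense if for each $x\in\partial\Omega$ and $\varepsilon>0$ there is a smooth hypersurface $S$ with $x\in S$, $S\cap\Omega=\emptyset$, whose second fundamental form in the direction pointing towards $\Omega$ satisfies $\mathcal P_k^-(\mathrm{II}_S)(x)\ge\Lambda_k-\varepsilon$ and $\mathcal P_{k-1}^-(\mathrm{II}_S)(x)\ge\Lambda_{k-1}-\varepsilon$. A single inequality in the barrier sense is defined in the same way. An inequality with "$>\overline\Lambda$", where $\overline\Lambda\in\mathbb R\cup\{-\infty\}$, means "$\ge\Lambda$" for some $\Lambda>\overline\Lambda$. In condition (ii) below this is understood jointly: there are $\Lambda_k>\|\mathbf H\|_\infty$ and $\Lambda_{k-1}\in\mathbb R$ such that both inequalities hold with these constants.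

If $\Omega$ is convex, supporting hyperplanes serve as $S$, so the condition holds with $\Lambda_k=\Lambda_{k-1}=0$.

*Convention.* We use the condition only at points $x\in\partial\Omega$ that are nearest boundary points of some $y\in\Omega$. There "pointing towards $\Omega$" means the direction $(y-x)/|y-x|$, which points into the ball $B(y,d(y))\subset\Omega$ touching $x$. Here and below $d(y)=\operatorname{dist}(y,\partial\Omega)$.

## Null limit sets and boundaries with $\mathcal P_k^->\|\mathbf H\|_\infty$

The following statement is posed as a problem, to be proved or disproved; its source is Gregório Pacelli F. Bessa, Luquésio Petrola de M. Jorge, Luciano Mari, "On the principal eigenvalue of the truncated Laplacian, and submanifolds with bounded mean curvature", arXiv:2109.14740 (2021). It is true.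

**Theorem 1.** Let $\varphi:M\to\mathbb R^n$ be a bounded immersed submanifold of dimension $k\ge2$, contained in a relatively compact domain $\Omega$ with diameter $R$. Assume $R\|\mathbf H\|_\infty<k$ and that either

* (i) $\mathscr H^k(\lim\varphi)=0$, or
* (ii) $\mathscr H^k(\lim\varphi\cap\Omega)=0$ and the second fundamental form of $\partial\Omega$ in the inward direction satisfies, in the barrier sense,
$$\inf_{\partial\Omega}\mathcal P_k^-(\mathrm{II}_{\partial\Omega})>\|\mathbf H\|_\infty,\qquad \inf_{\partial\Omega}\mathcal P_{k-1}^-(\mathrm{II}_{\partial\Omega})>-\infty .$$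

Then the spectrum of the Laplace–Beltrami operator on $M$ is discrete.

We prove more: neither $R\|\mathbf H\|_\infty<k$ nor the condition on $\mathcal P_{k-1}^-$ is needed, and only the mean curvature near infinity matters. Put
$$h_\infty=\inf\Big\{\sup_{M\setminus K}|\mathbf H|:K\subset M\text{ compact}\Big\}\le\|\mathbf H\|_\infty\qquad(\sup\emptyset=0).$$

**Theorem 2.** Let $\varphi(M)\subset\Omega$ with $\Omega$ bounded and open, let $h_\infty<\infty$, and assume either

* (i′) $\mathscr H^k(\lim\varphi)=0$, or
* (ii′) $\mathscr H^k(\lim\varphi\cap\Omega)=0$ and, for some $\Lambda>h_\infty$, $\inf_{\partial\Omega}\mathcal P_k^-(\mathrm{II}_{\partial\Omega})\ge\Lambda$ in the barrier sense.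

Then the spectrum of the Laplacian of $M$ is discrete.

Theorem 2 implies Theorem 1: $R\|\mathbf H\|_\infty<k$ gives $h_\infty\le\|\mathbf H\|_\infty<\infty$, (i) is (i′), and (ii) implies (ii′) with $\Lambda=\Lambda_k>\|\mathbf H\|_\infty\ge h_\infty$.

**Theorem 3 (quantitative version).** Let $m_0=\mathscr H^k_\infty(\lim\varphi)>0$. There are $c_1,c_2>0$ depending only on $k,n$ such that if $h_\infty m_0^{1/k}<c_1$, then
$$\inf\sigma_{\rm ess}(M)\ge c_2m_0^{-2/k}\quad(k\ge3),\qquad \inf\sigma_{\rm ess}(M)\ge\frac{c_2}{m_0\log\big(2+\operatorname{diam}(\varphi(M))^2/m_0\big)}\quad(k=2).$$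
The power $m_0^{-2/k}$ is optimal for $k\ge3$.

**Theorem 4 (sharpness).**

1. For all $n-1\ge k\ge2$ and $\eta>0$ there is a minimal (flat) bounded immersed $M^k\subset\mathbb R^n$ with $0<\mathscr H^k(\lim\varphi)<\eta$ and non-discrete spectrum. Hence in (i) $\mathscr H^k$ cannot be replaced by $\mathscr H^\Psi$ for any gauge $\Psi(t)=o(t^k)$.
2. For each $k\ge2$ and $n=k+2$ there are a convex bounded $\Omega\subset\mathbb R^n$ and a minimal $M^k\subset\Omega$ with $\mathscr H^k(\lim\varphi\cap\Omega)=0$, such that $\partial\Omega$ satisfies the barrier inequalities with $\Lambda_k=\Lambda_{k-1}=0=\|\mathbf H\|_\infty$, and the spectrum is not discrete. So "$>$" in (ii) cannot be weakened to "$\ge$".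

Here $\mathscr H^\Psi$ is the Hausdorff measure built from $\sum\Psi(\operatorname{diam}A_i)$ instead of $\sum(\operatorname{diam}A_i)^k$. Test 3 shows also that for complete $M$ with bounded $\mathbf H$ the hypothesis (i′) cannot be relaxed to $\mathscr H^k(\lim\varphi)<\infty$.

The condition $\mathscr H^k(\lim\varphi)=0$ is not necessary. If $C\subset[0,1]$ is a Cantor set of positive length, then $M=(0,1)^k\setminus C^k$ has discrete spectrum by Test 1, while $\lim\varphi=\partial M\supset C^k$ has positive $\mathscr H^k$-measure.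

## Lower bounds for $\sigma_{\rm ess}$ from positive supersolutions

To show $\sigma_{\rm ess}=\emptyset$ we bound the form from below outside compact sets, with a constant as large as we please. The first lemma says this is enough; the second produces the bound from a positive function.

**Lemma 2.** If $K\subset M$ is compact and $\int|\nabla u|^2\ge\Lambda\int u^2$ for all $u\in C_c^\infty(M\setminus K)$, then $\inf\sigma_{\rm ess}(M)\ge\Lambda$.

*Proof.* Let $\lambda\in\sigma_{\rm ess}$ and let $u_j$ be a sequence as in the definition. Then $\int|\nabla u_j|^2=\langle-\Delta u_j,u_j\rangle\to\lambda$, so $(u_j)$ is bounded in $H^1$. By Rellich and weak convergence to $0$, $u_j\to0$ in $L^2$ on compact sets. Let $\chi\in C_c^\infty(M)$, $0\le\chi\le1$, $\chi=1$ near $K$. If $\phi_l\in C_c^\infty(M)$ converges to $u_j$ in $H^1$, then $(1-\chi)\phi_l\in C_c^\infty(M\setminus K)$ converges to $(1-\chi)u_j$. So the hypothesis applies to $(1-\chi)u_j$: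
$$\Lambda\|(1-\chi)u_j\|^2\le\int|\nabla((1-\chi)u_j)|^2\le\int|\nabla u_j|^2+2\int|u_j||\nabla\chi||\nabla u_j|+\int u_j^2|\nabla\chi|^2 .$$
The last two integrals tend to $0$, because $u_j\to0$ in $L^2(\operatorname{supp}\chi)$ and $\|\nabla u_j\|$ is bounded. So the right side tends to $\lambda$. Since $\|\chi u_j\|\to0$, also $\|(1-\chi)u_j\|\to1$. Hence $\Lambda\le\lambda$. $\square$

**Lemma 3 (Barta's inequality with support functions).** Let $K\subset M$ be compact, $w>0$ continuous on $M\setminus K$, $\Lambda>0$. Suppose that for each $p\in M\setminus K$ there is a smooth $\tilde w$ near $p$ with $\tilde w\ge w$, $\tilde w(p)=w(p)$ and $-\Delta\tilde w(p)\ge\Lambda w(p)$. Then $\int|\nabla u|^2\ge\Lambda\int u^2$ for all $u\in C_c^\infty(M\setminus K)$.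

*Proof.* Choose an open $D\supset\operatorname{supp}u$ with smooth boundary and with $\overline D\subset M\setminus K$ compact. (Take $\rho\in C_c^\infty(M\setminus K)$ with $\rho=1$ on $\operatorname{supp}u$ and $D=\{\rho>c\}$ for a regular value $c\in(0,1)$.) Then $D$ has finitely many components, and both integrals split over them, so we may assume $D$ connected. Let $v>0$ be its first Dirichlet eigenfunction, with eigenvalue $\lambda$; if $\partial D=\emptyset$ take $v\equiv1$, $\lambda=0$. The function $v/w$ is continuous on $\overline D$, positive in $D$ and zero on $\partial D$, so it attains its maximum $s>0$ at some $p\in D$. Near $p$,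
$$s\tilde w-v\ge sw-v,$$
where the left side vanishes at $p$; but $sw-v\ge0$ with equality at $p$. So $s\tilde w-v$ has a local minimum at $p$, and $s\Delta\tilde w(p)\ge\Delta v(p)=-\lambda v(p)=-\lambda sw(p)$. Hence $\lambda w(p)\ge-\Delta\tilde w(p)\ge\Lambda w(p)$, i.e. $\lambda\ge\Lambda$. In particular $\partial D=\emptyset$ cannot occur. Finally $\int|\nabla u|^2\ge\lambda\int u^2\ge\Lambda\int u^2$. $\square$

If $w$ is itself smooth we take $\tilde w=w$. All our functions come from $\mathbb R^n$. For $F$ smooth near $\varphi(x)$ and $W=d\varphi(T_xM)$,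
$$\Delta(F\circ\varphi)(x)=\operatorname{tr}_W\operatorname{Hess}F+\langle\nabla F,\mathbf H\rangle. \tag{1}$$
Indeed, along a geodesic $\gamma$ of $M$ the acceleration of $\varphi\circ\gamma$ is the second fundamental form evaluated on $\gamma'$; differentiate $F\circ\varphi\circ\gamma$ twice and sum over an orthonormal basis of directions. We know nothing about $W$, so $F$ must do well for every $k$-plane $W$.

**By hand: the limit set is one point.** Let $\lim\varphi=\{0\}$ and $|\mathbf H|\le h$ off a compact set $K_0$, with $h>0$. For $\delta>0$ the set $\varphi^{-1}(\{|y|\ge\delta\})$ is compact, by the third fact on limit sets. Off it and off $K_0$, put $w=2\delta^2-|\varphi|^2\in(\delta^2,2\delta^2]$. By (1), $-\Delta w=2k+2\langle\varphi,\mathbf H\rangle\ge2k-2\delta h\ge k$ if $\delta\le k/(2h)$. So $-\Delta w\ge\frac{k}{2\delta^2}w$, and Lemmas 3 and 2 give $\inf\sigma_{\rm ess}\ge k/(2\delta^2)\to\infty$. The mechanism is that $w$ is tiny while $-\Delta w$ is bounded below. The curvature term is absorbed because the *gradient* of the potential is tiny,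 so no condition relating $h$ to the diameter was needed.

**By hand: the limit set lies on a sphere.** Let $\Omega=B(0,\rho)$, $\lim\varphi\subset\partial\Omega$, and $|\mathbf H|\le h<k/\rho$ off $K_0$. Put $w=\rho^2-|\varphi|^2>0$. Then $-\Delta w=2k+2\langle\varphi,\mathbf H\rangle\ge2(k-\rho h)>0$ off $K_0$. For each $\varepsilon>0$ the set $\{w\ge\varepsilon\}$ is compact, and off it and $K_0$ we have $-\Delta w\ge\frac{2(k-\rho h)}{\varepsilon}w$. Let $\varepsilon\to0$: the spectrum is discrete, however large $\lim\varphi$ is on the sphere. The condition $h<k/\rho$ says $h<\mathcal P_k^-(\mathrm{II}_{\partial\Omega})$.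

## Small potentials around sets of small $k$-content

**Where paraboloids stop.** For a general null set $E=\lim\varphi$ one covers $E$ by small balls and wants to use the paraboloids $w_i=2\delta_i^2-|x-a_i|^2$ together. But $w_i$ becomes negative away from its ball. Keeping its positive part does not help: across $|x-a_i|=\sqrt2\,\delta_i$ the radial derivative jumps from $-2\sqrt2\,\delta_i$ to $0$. A smooth $\tilde w\ge\max(w_i,0)$ touching there would need radial derivative $\le-2\sqrt2\,\delta_i$ from the inside and $\ge0$ from the outside. So Lemma 3 does not apply where $M$ crosses this sphere in the radial direction.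

**A kernel that is good for all $k$-planes.** We need a function which continues as a supersolution to all of $\mathbb R^n$. For $g(|X|^2)$ the Hessian is $2g'I+4g''X\otimes X$, so
$$\operatorname{tr}_W\operatorname{Hess}=2kg'+4g''|X_W|^2,$$
with $X_W$ the projection of $X$ to $W$. If $g''\ge0$, the worst $W$ contains $X$, and equality to zero there means $kg'+2sg''=0$, i.e. $g'=-\frac12s^{-k/2}$ up to a constant factor: the kernel $|X|^{2-k}$ (a logarithm if $k=2$). Replacing $s$ by $s+\ell^2$ makes it smooth and strictly better at scale $\ell$. We add such kernels with weights $\ell_i^k$, one for each cube of a covering of $E$ by cubes of side $\ell_i$.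

**Where a careless covering stops.** Is the sum small if $\sum\ell_i^k$ is small? Not always, if $k\ge3$. Take $n=k+1$ and let $Q$ be a cube of side $2^{-a}$, cut into the $2^{nka}$ dyadic cubes of side $2^{-na}$; let $E$ be the set of their centers. Since $2^{nka}\cdot2^{-nka}=1$, the sum $\sum\ell_i^k$ equals $1$ for every $a$. For $x\in Q$ every cube has $(\ell_i^2+|x-a_i|^2)^{1/2}\le(1+n)^{1/2}2^{-a}$, so
$$\sum_i\ell_i^k\,(\ell_i^2+|x-a_i|^2)^{(2-k)/2}\ge(1+n)^{(2-k)/2}\,2^{a(k-2)},$$
which is unbounded in $a$. Scaling all lengths by $2^{-p}$ makes the total $2^{-pk}$ as small as we like, with the same conclusion as $a\to\infty$. The small cubes are too crowded inside $Q$; one should have used $Q$ itself. The remedy is to replace crowded families by the cube that contains them.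

Put $C_0=3^n2^k$ and $c_0=k(1+n)^{-(k+2)/2}$.

**Lemma 4.** Let $E\subset\mathbb R^n$ be nonempty and compact, $m>2^{n+k}\mathscr H_\infty^k(E)$, $D_0>0$. There are an open $U\supset E$ and $\hat w\in C^\infty(\mathbb R^n)$ such that for every $k$-dimensional subspace $W$:

* (a) $\operatorname{tr}_W\operatorname{Hess}\hat w\le0$ on $\mathbb R^n$, and $\le-c_0$ on $U$;
* (b) $|\nabla\hat w|\le kC_0m^{1/k}$ on $\mathbb R^n$;
* (c) if $|x-e|\le D_0$ for all $e\in E$, then $0<\hat w(x)\le\beta(m)$, where $\beta(m)=\frac32C_0^{1-2/k}m^{2/k}$ if $k\ge3$, and $\beta(m)=m\big(\frac12+\log(L\sqrt{C_0/m})\big)$ with $L=D_0+(\sqrt n+2)\sqrt m$ if $k=2$.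

In both cases $\beta(m)\to0$ as $m\to0$ with $D_0$ fixed.

*Proof.*

**Step 1: a covering by dyadic cubes without crowding.** The purpose is to control the sum of $\ell_i^k$ inside every dyadic cube. By definition of the content, $E$ is covered by nonempty sets whose diameters satisfy $2^{n+k}\sum(\operatorname{diam})^k<m$. Replacing each by a slightly larger open neighborhood and using compactness, we cover $E$ by finitely many open sets of diameters $\delta_i>0$ with $2^{n+k}\sum\delta_i^k\le m$. For a set of diameter $\delta$ let $\ell=2^j$ with $\delta\le\ell<2\delta$. In each coordinate the set meets at most two intervals $[q\ell,(q+1)\ell)$, so it meets at most $2^n$ half-open dyadic cubes of side $\ell$, and $2^n\ell^k\le2^{n+k}\delta^k$. So $E$ is covered by finitely many half-open dyadic cubes with $\sum\ell^k\le m$. Discard the cubes not meeting $E$ and keep only the maximal ones; two dyadic cubes are nested or disjoint, so the remaining ones are disjoint.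

Now suppose some dyadic cube $Q$, of side $\ell(Q)$, has $\sum_{Q_i\subset Q}\ell_i^k>\ell(Q)^k$. Then at least two $Q_i$ lie in $Q$, since a single one has $\ell_i\le\ell(Q)$. Replace all $Q_i\subset Q$ by $Q$. The new family covers $E$. It is disjoint: another cube meeting $Q$ would contain $Q$, hence would contain one of the replaced $Q_i$, against disjointness. The cube $Q$ meets $E$. The sum of the $\ell^k$ decreases, and so does the number of cubes. Hence after finitely many replacements we reach a finite nonempty disjoint family $\{Q_i\}$ of cubes with sides $\ell_i$ and centers $a_i$, covering $E$, each meeting $E$, with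
$$\sum_i\ell_i^k\le m,\qquad\sum_{Q_i\subset Q}\ell_i^k\le\ell(Q)^k\quad\text{for every dyadic cube }Q. \tag{2}$$

**Step 2: a growth bound.** This turns (2) into a statement about balls. Let $\tau_i(x)=(\ell_i^2+|x-a_i|^2)^{1/2}$ and, for $\sigma>0$, $N(x,\sigma)=\sum_{i:\tau_i(x)\le\sigma}\ell_i^k$. If $\tau_i(x)\le\sigma$, then $\ell_i\le\sigma$ and $|x-a_i|\le\sigma$. Let $\ell=2^j$ with $\sigma\le\ell<2\sigma$. As $\ell_i\le\ell$, the cube $Q_i$ lies in a dyadic cube of side $\ell$, which contains $a_i$ and so meets $\overline B(x,\sigma)$. In each coordinate an interval of length $2\sigma\le2\ell$ meets at most three intervals $[q\ell,(q+1)\ell)$; so there are at most $3^n$ such dyadic cubes. By (2), $N(x,\sigma)\le3^n\ell^k\le3^n2^k\sigma^k$. Together with the first part of (2),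
$$N(x,\sigma)\le\min(m,\,C_0\sigma^k). \tag{3}$$

**Step 3: the potential and property (a).** Let $L=D_0+(\sqrt n+2)m^{1/k}$ and
$$G(\tau)=\int_\tau^L\sigma^{1-k}\,d\sigma,\qquad\hat w=\sum_i\ell_i^kG(\tau_i).$$
Since $\tau_i\ge\ell_i>0$, $\hat w$ is smooth on $\mathbb R^n$. Write $X=x-a_i$, $s=|X|^2$. Because $G'(\tau)=-\tau^{1-k}$ and $d\tau_i/ds=1/(2\tau_i)$, $G(\tau_i)$ has first derivative $-\frac12\tau_i^{-k}$ and second derivative $\frac k4\tau_i^{-k-2}$ in $s$. The trace formula above gives
$$\operatorname{tr}_W\operatorname{Hess}G(\tau_i)=-k\tau_i^{-k}+k|X_W|^2\tau_i^{-k-2}\le-k\ell_i^2\tau_i^{-k-2},$$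
because $|X_W|^2\le|X|^2=\tau_i^2-\ell_i^2$. Hence $\operatorname{tr}_W\operatorname{Hess}\hat w\le-k\sum_i\ell_i^{k+2}\tau_i^{-k-2}\le0$. Let $U=\bigcup_iB(a_i,\sqrt n\,\ell_i)$. It contains $\bigcup Q_i\supset E$, because $Q_i$ has half-diagonal $\frac12\sqrt n\,\ell_i$. At a point of $U$ some $i$ has $\tau_i^2\le(1+n)\ell_i^2$, and that single term gives $\operatorname{tr}_W\operatorname{Hess}\hat w\le-k(1+n)^{-(k+2)/2}=-c_0$.

**Step 4: the gradient bound (b).** Put $\sigma_0=(m/C_0)^{1/k}$, the value where the two bounds in (3) agree. Since $|\nabla G(\tau_i)|=\tau_i^{1-k}|X|/\tau_i\le\tau_i^{1-k}$ and $\tau^{1-k}=(k-1)\int_\tau^\infty\sigma^{-k}d\sigma$,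
$$|\nabla\hat w|\le\sum_i\ell_i^k\tau_i^{1-k}=(k-1)\int_0^\infty N(x,\sigma)\sigma^{-k}d\sigma\le(k-1)C_0\sigma_0+m\sigma_0^{1-k}.$$
Here we used $N\le C_0\sigma^k$ below $\sigma_0$ and $N\le m$ above. As $m=C_0\sigma_0^k$, the right side is $kC_0\sigma_0\le kC_0m^{1/k}$, since $C_0\ge1$.

**Step 5: the size bound (c).** Let $|x-e|\le D_0$ for all $e\in E$. Since $Q_i$ meets $E$ and $\ell_i\le m^{1/k}$, we have $|x-a_i|\le D_0+\sqrt n\,\ell_i$, so $\tau_i(x)\le|x-a_i|+\ell_i\le D_0+(\sqrt n+1)m^{1/k}<L$. Hence every summand of $\hat w(x)$ is positive, and, since $L>m^{1/k}\ge\sigma_0$,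
$$\hat w(x)=\int_0^LN(x,\sigma)\sigma^{1-k}d\sigma\le\int_0^{\sigma_0}C_0\sigma\,d\sigma+m\int_{\sigma_0}^L\sigma^{1-k}d\sigma=\tfrac12C_0\sigma_0^2+m\int_{\sigma_0}^L\sigma^{1-k}d\sigma .$$
If $k\ge3$, the last term is at most $m\sigma_0^{2-k}/(k-2)=C_0\sigma_0^2/(k-2)$, so $\hat w(x)\le C_0\sigma_0^2\big(\frac12+\frac1{k-2}\big)\le\frac32C_0\sigma_0^2=\frac32C_0^{1-2/k}m^{2/k}$. If $k=2$, then $C_0\sigma_0^2=m$ and the bound is $m\big(\frac12+\log(L/\sigma_0)\big)$ with $L/\sigma_0=L\sqrt{C_0/m}$. As $m\to0$, $m^{2/k}\to0$ and $m\log(1/\sqrt m)\to0$, so $\beta(m)\to0$. $\square$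

## Theorem 2 under (i′), and Theorem 3

If $M$ is compact, its spectrum is discrete. Otherwise $\lim\varphi$ is nonempty and compact. Let $D_0=\operatorname{diam}\varphi(M)>0$; since $\lim\varphi\subset\overline{\varphi(M)}$, we have $|x-e|\le D_0$ for $x\in\varphi(M)$ and $e\in\lim\varphi$.

**Proof of Theorem 2 under (i′).** Fix $h>h_\infty$ and a compact $K_0$ with $|\mathbf H|\le h$ off $K_0$. Let $E=\lim\varphi$, so $\mathscr H_\infty^k(E)=0$ and Lemma 4 applies for every $m>0$. Take $m$ so small that
$$hkC_0m^{1/k}\le\frac{c_0}2. \tag{4}$$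
The set $\varphi^{-1}(\mathbb R^n\setminus U)$ is closed in $M$. It is compact: otherwise the third fact on limit sets gives a sequence in it whose images converge to a point of $\lim\varphi$; this point is not in $U$, as $\mathbb R^n\setminus U$ is closed, although $\lim\varphi=E\subset U$. Let $K=K_0\cup\varphi^{-1}(\mathbb R^n\setminus U)$. On $M\setminus K$ the function $w=\hat w\circ\varphi$ is smooth, $0<w\le\beta(m)$, and by (1), Lemma 4 and (4)
$$-\Delta w\ge c_0-hkC_0m^{1/k}\ge\frac{c_0}2\ge\frac{c_0}{2\beta(m)}\,w .$$
By Lemmas 3 and 2,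
$$\inf\sigma_{\rm ess}(M)\ge\frac{c_0}{2\beta(m)}. \tag{5}$$
Let $m\to0$: $\sigma_{\rm ess}(M)=\emptyset$. $\blacksquare$

**Proof of the bounds in Theorem 3.** As $\lim\varphi\neq\emptyset$, $M$ is not compact. Put $m=2^{n+k+1}m_0>2^{n+k}m_0$ and define $c_1$ by $kC_02^{(n+k+1)/k}c_1=c_0/2$. If $h_\infty m_0^{1/k}<c_1$, choose $h>h_\infty$ with $hm_0^{1/k}\le c_1$. Then (4) holds for this $m$. Smallness of the content was used above only to apply Lemma 4 and to get (4), so the same argument for this single $m$ gives (5). For $k\ge3$, $\beta(m)=\frac32C_0^{1-2/k}2^{2(n+k+1)/k}m_0^{2/k}$, and (5) is $\inf\sigma_{\rm ess}\ge c_2m_0^{-2/k}$. For $k=2$ put $q=D_0/\sqrt{m_0}$. Then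
$$L\sqrt{C_0/m}=\sqrt{C_0}\,\big(D_0/\sqrt m+\sqrt n+2\big)\le C(1+q),$$
and $(1+q)^2\le2(1+q^2)\le2(2+q^2)$ gives $\log(1+q)\le\frac12\log2+\frac12\log(2+q^2)$. Since $\log(2+q^2)\ge\log2$, constants are absorbed and $\beta(m)\le C'm_0\log(2+D_0^2/m_0)$, with $C,C'$ depending only on $n,k$. Now (5) is the claim. Optimality of the power is shown in the last section. $\square$

## A barrier built from the distance to $\partial\Omega$

Under (ii′) $M$ may accumulate on $\partial\Omega$ in a large set, so near $\partial\Omega$ we need another supersolution.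

**Why $d$ itself does not work.** In the ball, $\rho^2-|x|^2$ was a supersolution. The general analogue is $d$. Suppose $\partial\Omega$ is smooth, let $y$ be close to $\partial\Omega$ with nearest point $x$, $t=d(y)$, $\nu=(y-x)/t$, and let $A$ be the second fundamental form at $x$ in direction $\nu$, with eigenvalues $\lambda_i$. Then $-\operatorname{Hess}d$ at $y$ vanishes in the direction $\nu$ and has eigenvalues $\lambda_i/(1-t\lambda_i)$ on $\nu^\perp$ (the computation is in Step 3 below). If $W\subset\nu^\perp$, then $-\operatorname{tr}_W\operatorname{Hess}d$ is controlled by $\mathcal P_k^-$. But if $\nu\in W$, one direction contributes zero and the other $k-1$ see only $\mathcal P_{k-1}^-$. For $k=2$, $n=3$ and $A=\operatorname{diag}(-a,b)$ with $a>0$ and $b-a\ge\Lambda$, the plane $W$ spanned by $\nu$ and the first eigenvector gives $-\operatorname{tr}_W\operatorname{Hess}d=-a/(1+ta)<0$. So $d$ fails exactly where $M$ is not parallel to the boundary.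

**Two remedies.** First, use $f(d)$ with $f$ concave: the term $-f''(t)|\nu_W|^2$ is positive when $W$ has a component along $\nu$. For $f(t)=t^\alpha$ this gain is $\frac{1-\alpha}t f'(t)|\nu_W|^2$. It beats any fixed lower bound on $\mathcal P_{k-1}^-$ for small $t$, which is how the second hypothesis in (ii) could enter. Second, no such hypothesis is needed: the ball $B(y,t)$ touches $\partial\Omega$ from inside, so $\lambda_k\le1/t$, and $\mathcal P_k^->0$ then forces $\mathcal P_{k-1}^->-1/t$. A loss of order $1/t$ meets a gain of order $1/t$, and the constants decide. They come out right for $\alpha<1/k$; we take $\alpha=\frac1{2k}$.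

There is also a technical obstacle: $d$ need not be smooth, and $\lambda_i=1/t$ may occur. We only need a smooth function touching from above, and a small bending of the barrier removes the equality.

**Lemma 5.** Assume $\inf_{\partial\Omega}\mathcal P_k^-(\mathrm{II}_{\partial\Omega})\ge\Lambda$ in the barrier sense. Let $0<\Lambda'<\Lambda$, $\alpha=\frac1{2k}$, $f(t)=t^\alpha$, and let $y\in\Omega$ with $t=d(y)\le\frac1{2k\Lambda'}$. There is a smooth $F$ near $y$ with $F\ge f(d)$, $F(y)=f(d(y))$, and for every $k$-dimensional $W$ and $\mathbf h\in\mathbb R^n$ with $|\mathbf h|\le h$,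
$$-\operatorname{tr}_W\operatorname{Hess}F(y)-\langle\nabla F(y),\mathbf h\rangle\ge f'(t)(\Lambda'-h).$$

*Proof.* Let $x\in\partial\Omega$ with $|x-y|=t$ and $\nu=(y-x)/t$. Choose $\varepsilon,\eta>0$ with $\Lambda-\varepsilon-2k\eta\ge\Lambda'$, and let $S$ be the barrier at $x$ for this $\varepsilon$.

**Step 1: the touching ball bounds the eigenvalues of $S$ by $1/t$.** Since $B(y,t)\subset\Omega$ and $S\cap\Omega=\emptyset$, $x$ is a point of $S$ nearest to $y$. So $\frac12|\cdot-y|^2$ restricted to $S$ has a minimum at $x$. The first derivative vanishes, so $\nu\perp T_xS$. Let $A=\mathrm{II}_S(x)$ in direction $\nu$. Along a geodesic $\gamma$ of $S$ with $\gamma(0)=x$, $\gamma'(0)=v$, the second derivative at $0$ is $|v|^2+\langle x-y,\gamma''(0)\rangle=|v|^2-tA(v,v)$. So $I-tA\ge0$, and the eigenvalues of $A$ are at most $1/t$.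

**Step 2: bend the barrier away from $y$ to make this strict.** Choose coordinates with $x=0$, $\nu=e_n$. For some $\varrho>0$, $S$ contains the graph $\{x_n=u(x'):|x'|<\varrho\}$, with $u(0)=0$, $Du(0)=0$, $A=D^2u(0)$. Let $S'=\{x_n=u(x')-\eta|x'|^2\}$ near $0$. Its second fundamental form at $0$ in direction $\nu$ is $A'=A-2\eta I$. Its eigenvalues satisfy $\lambda_1\le\dots\le\lambda_{n-1}<1/t$, and $\mathcal P_k^-(A')=\mathcal P_k^-(A)-2k\eta\ge\Lambda-\varepsilon-2k\eta\ge\Lambda'$.

**Step 3: the normal distance $r$ to $S'$ and its Hessian.** Let $\nu_{S'}$ be the unit normal of $S'$ with $\nu_{S'}(0)=\nu$, and $\Phi(p,s)=p+s\,\nu_{S'}(p)$. Since $d\nu_{S'}(v)=-A'v$ at $0$, the differential of $\Phi$ at $(0,t)$ maps $(v,\varsigma)$ to $(I-tA')v+\varsigma\nu$, which is invertible by Step 2. Let $z\mapsto(p(z),r(z))$ be the smooth local inverse near $y$, with $p(y)=0$, $r(y)=t$; then $|z-p(z)|=r(z)$. At any $(p,s)$ near $(0,t)$, $d\Phi(v,\varsigma)$ is the sum of a vector tangent to $S'$ at $p$ and $\varsigma\nu_{S'}(p)$, so $dr(Z)=\langle\nu_{S'}(p(z)),Z\rangle$,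 i.e. $\nabla r=\nu_{S'}(p(z))$. Differentiate at $y$. For $Z=\nu$ we have $dp(Z)=0$; for $Z=(I-tA')v$ we have $dp(Z)=v$ and $d\nu_{S'}(v)=-A'v$. Hence at $y$
$$\operatorname{Hess}r=-(0\oplus B)\ \text{ on }\ \mathbb R\nu\oplus\nu^\perp,\qquad B=A'(I-tA')^{-1}.$$

**Step 4: $d\le r$ near $y$, with equality at $y$.** This makes $f(r)$ a function touching $f(d)$ from above. Fix $b\in(0,t)$. For $z\in\Omega$ near $y$ let $q_s=p(z)+s\,\nu_{S'}(p(z))$, $0\le s\le r(z)$, be the segment from $p(z)$ to $z$; for $z$ near $y$ we have $r(z)>b$. As $z\to y$, $q_s\to se_n$ uniformly for $s\in[0,b]$. So for $z$ near $y$ the horizontal part $q_s'$ satisfies $|q_s'|<\varrho$ for $s\in[0,b]$, and $g(s)=(q_s)_n-u(q_s')$ is defined and continuous there. We have $g(0)=-\eta|p(z)'|^2\le0$, and $g(b)>0$ for $z$ near $y$ because $g(b)\to b$. So $g(s^*)=0$ for some $s^*\in[0,b)$, which means $q_{s^*}\in S\subset\mathbb R^n\setminus\Omega$. Since $z\in\Omega$, the segment from $q_{s^*}$ to $z$ contains a point of $\partial\Omega$, and $d(z)\le r(z)-s^*\le r(z)$. Also $d(y)=t=r(y)$.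

**Step 5: lower bounds for $\mathcal P_k^-(B)$ and $\mathcal P_{k-1}^-(B)$.** The function $\lambda\mapsto\lambda/(1-t\lambda)$ on $(-\infty,1/t)$ has first derivative $(1-t\lambda)^{-2}>0$ and second derivative $2t(1-t\lambda)^{-3}>0$: it is increasing and convex. So the eigenvalues of $B$, in increasing order, are $\mu_i=\lambda_i/(1-t\lambda_i)$, and $\mu_i-\lambda_i=t\lambda_i^2/(1-t\lambda_i)\ge0$. Therefore
$$\mathcal P_k^-(B)\ge\mathcal P_k^-(A')\ge\Lambda'. \tag{6}$$
Moreover
$$\mathcal P_{k-1}^-(B)\ge-\frac{k-1}{kt}. \tag{7}$$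
To see this, let $N=-\sum_{i<k}\lambda_i$. If $N\le0$, then $\sum_{i<k}\mu_i\ge\sum_{i<k}\lambda_i=-N\ge0$. If $N>0$, then $N=\lambda_k-\mathcal P_k^-(A')<1/t$, because $\lambda_k<1/t$ and $\mathcal P_k^-(A')\ge\Lambda'>0$. By convexity,
$$\sum_{i<k}\mu_i\ge(k-1)\cdot\frac{-N/(k-1)}{1+tN/(k-1)}=\frac{-N}{1+tN/(k-1)}\ge\frac{-1/t}{1+1/(k-1)}=-\frac{k-1}{kt},$$
because the middle expression is decreasing in $N$ and $N<1/t$.

**Step 6: the trace over an arbitrary $W$.** Since $\dim(W\cap\nu^\perp)\ge k-1$, choose orthonormal $e_1,\dots,e_{k-1}\in W\cap\nu^\perp$ and complete them to an orthonormal basis of $W$ by $e_k=\cos\theta\,\nu+\sin\theta\,\tau$, with $\tau\in\nu^\perp$ a unit vector orthogonal to $e_1,\dots,e_{k-1}$. If $\sin\theta\ne0$ the orthogonality is automatic; if $\sin\theta=0$ any such $\tau$ will do, and one exists since $n-1\ge k$. With $c=\cos\theta$ we have $|\nu_W|^2=c^2$ and, by (6) and (7),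
$$\operatorname{tr}_W(0\oplus B)=(1-c^2)\operatorname{tr}_{\langle e_1,\dots,e_{k-1},\tau\rangle}B+c^2\operatorname{tr}_{\langle e_1,\dots,e_{k-1}\rangle}B\ge(1-c^2)\Lambda'-c^2\,\frac{k-1}{kt}.$$
Let $F=f(r)$. As $f$ is increasing, Step 4 gives $F\ge f(d)$ near $y$ with equality at $y$. We have $\operatorname{Hess}F=f''\,dr\otimes dr+f'\operatorname{Hess}r$, and $-f''(t)=(1-\alpha)f'(t)/t$. Since $1-\alpha-\frac{k-1}k=\frac1k-\frac1{2k}=\frac1{2k}$,
$$-\operatorname{tr}_W\operatorname{Hess}F(y)=f'(t)\operatorname{tr}_W(0\oplus B)-f''(t)c^2\ge f'(t)\Big[\Lambda'+c^2\Big(\frac1{2kt}-\Lambda'\Big)\Big]\ge f'(t)\Lambda',$$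
the last step because $t\le\frac1{2k\Lambda'}$. Finally $\nabla F(y)=f'(t)\nu$, so $-\langle\nabla F(y),\mathbf h\rangle\ge-f'(t)h$. $\square$

## Theorem 2 under (ii′): gluing the two supersolutions

Near $\partial\Omega$ we use $f(d)$, inside $\Omega$ the potential of Lemma 4. Two features make them fit together: a minimum of supersolutions still has support functions from above, and $\hat w$ satisfies $\operatorname{tr}_W\operatorname{Hess}\hat w\le0$ everywhere, so adding it does no harm near $\partial\Omega$.

**Proof of Theorem 2 under (ii′).** Assume $M$ is not compact, and let $D_0=\operatorname{diam}\varphi(M)$.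

**Step 1: choice of constants.** Fix $h\in(h_\infty,\Lambda)$, a compact $K_0$ with $|\mathbf H|\le h$ off $K_0$, and $\Lambda'=\frac{\Lambda+h}2\in(h,\Lambda)$; then $\Lambda'>0$. Let $0<\delta\le\min\big(1,\frac1{2k\Lambda'}\big)$, $\alpha=\frac1{2k}$, $f(t)=t^\alpha$, and
$$b_\delta=\alpha\delta^{\alpha-1}(\Lambda'-h)=\tfrac\alpha2\delta^{\alpha-1}(\Lambda-h)>0 .$$
The set $\{y\in\Omega:d(y)\ge\delta\}=\{y\in\overline\Omega:\operatorname{dist}(y,\partial\Omega)\ge\delta\}$ is closed. So $E=\lim\varphi\cap\{y\in\Omega:d(y)\ge\delta\}$ is compact, and $\mathscr H^k(E)=0$. If $E\ne\emptyset$, apply Lemma 4 to $E$ with $m$ so small that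
$$\beta(m)\le\delta^\alpha,\qquad hkC_0m^{1/k}\le\tfrac12\min(b_\delta,c_0). \tag{8}$$
If $E=\emptyset$, put $\hat w=0$, $U=\emptyset$.

**Step 2: only a compact part of $M$ lies outside the region where the functions are good.** Let $V=\{y\in\Omega:d(y)<\delta\}\cup(U\cap\Omega)$, an open set. The set $\varphi^{-1}(\Omega\setminus V)$ is closed in $M$. Suppose it is not compact. Then it contains a sequence leaving every compact set with images converging to some $y\in\lim\varphi\subset\overline\Omega$. Along the sequence $d\ge\delta$, so $\operatorname{dist}(y,\partial\Omega)\ge\delta$; hence $y\in\Omega$ and $y\in E\subset U$. But the images avoid the open set $U$, a contradiction (if $E=\emptyset$, $y\in E$ is already one). So $K=K_0\cup\varphi^{-1}(\Omega\setminus V)$ is compact.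

**Step 3: the supersolution.** On $M\setminus K$ put
$$w=\min\big(f(d\circ\varphi),f(\delta)\big)+\hat w\circ\varphi .$$
It is continuous, and $0<w\le2\delta^\alpha$: the first summand lies in $(0,\delta^\alpha]$ because $d>0$ on $\Omega$, and the second in $[0,\delta^\alpha]$ by Lemma 4(c) and (8). Let $p\in M\setminus K$ and $y=\varphi(p)\in V$. We exhibit $\tilde w$ as in Lemma 3.

* Suppose $d(y)<\delta$. Take $F$ from Lemma 5 and $\tilde w=F\circ\varphi+\hat w\circ\varphi$. Near $p$, $F\circ\varphi\ge f(d\circ\varphi)\ge\min(f(d\circ\varphi),f(\delta))$, with equality at $p$. Since $\alpha<1$ and $d(y)<\delta$, $f'(d(y))\ge\alpha\delta^{\alpha-1}$. By (1), Lemma 5, Lemma 4(a), (b) and (8),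
$$-\Delta\tilde w(p)\ge\alpha\delta^{\alpha-1}(\Lambda'-h)-hkC_0m^{1/k}\ge b_\delta-\frac{b_\delta}2=\frac{b_\delta}2\ge\frac{b_\delta}{4\delta^\alpha}w(p)=\frac{\alpha(\Lambda-h)}{8\delta}w(p).$$
If $E=\emptyset$ the terms from $\hat w$ are absent and the bound holds all the more.
* Suppose $d(y)\ge\delta$. Then $y\in U$, so $E\ne\emptyset$. Take $\tilde w=f(\delta)+\hat w\circ\varphi\ge w$, with equality at $p$. By (1), Lemma 4 and (8),
$$-\Delta\tilde w(p)\ge c_0-\frac{c_0}2=\frac{c_0}2\ge\frac{c_0}{4\delta^\alpha}w(p).$$

**Step 4: conclusion.** By Lemmas 3 and 2,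
$$\inf\sigma_{\rm ess}(M)\ge\min\Big(\frac{\alpha(\Lambda-h)}{8\delta},\ \frac{c_0}{4\delta^\alpha}\Big)\longrightarrow\infty\qquad(\delta\to0).$$
Hence $\sigma_{\rm ess}(M)=\emptyset$. This completes the proof of Theorem 2, and Theorem 1 follows. $\blacksquare$

## Sharpness: the wound disk again, and a holomorphic curve spiraling into a face

**Proof of Theorem 4, part 1.** Take $M$ from Test 2, with any bounded domain containing its image as $\Omega$. It is flat and minimal, its spectrum is not discrete, and $\lim\varphi=\{|z|\le a\}\times[0,a]^{k-2}\times\{0\}$ has $0<\mathscr H^k(\lim\varphi)\le Ca^k$, with $C$ depending only on $k$. Choose $a$ so small that $Ca^k<\eta$. If $\Psi(t)=o(t^k)$ as $t\to0$, then for every $\varepsilon>0$ all coverings by sufficiently small sets satisfy $\sum\Psi(\operatorname{diam}A_i)\le\varepsilon\sum(\operatorname{diam}A_i)^k$. Since $\mathscr H^k(\lim\varphi)<\infty$, this gives $\mathscr H^\Psi(\lim\varphi)=0$, although the spectrum is not discrete. $\square$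

**Optimality of the power in Theorem 3 ($k\ge3$).** In the same example $h_\infty=0$, so Theorem 3 applies for every $a$. The manifolds for different $a$ are scalings of one another. So one test function, scaled, gives by Lemma 1 that $\inf\sigma_{\rm ess}\le C'a^{-2}$ with $C'$ independent of $a$. By scaling $m_0$ is a constant times $a^k$; the constant is positive because $\mathscr H^k(\lim\varphi)>0$, and finite because $m_0\le(\operatorname{diam}\lim\varphi)^k\le C''a^k$. Hence $\inf\sigma_{\rm ess}\le C'''m_0^{-2/k}$ with $C'''$ independent of $a$, and the power $m_0^{-2/k}$ cannot be improved. $\square$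

**Proof of Theorem 4, part 2.** We look for a minimal $M$ that spirals towards a flat piece of $\partial\Omega$, so that all the accumulation on a set of positive measure takes place in $\partial\Omega$. Let
$$M_2=\{\zeta=s+i\theta:-1<s<0,\ \theta>0\},\qquad M=M_2\times(0,1)^{k-2},\qquad\varphi(\zeta,x)=(e^\zeta,e^{i\zeta},x)\in\mathbb C^2\times\mathbb R^{k-2}.$$

**Step 1: $\varphi$ is a minimal immersion with explicit metric.** The map $\zeta\mapsto(e^\zeta,e^{i\zeta})$ is holomorphic with derivative $(e^\zeta,ie^{i\zeta})\ne0$, so it is a conformal immersion with harmonic coordinate functions. The induced metric of $\varphi$ is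
$$(e^{2s}+e^{-2\theta})(ds^2+d\theta^2)+dx^2 .$$
Harmonicity in $\zeta$ is preserved by the conformal factor in two dimensions, and the coordinates $x$ are harmonic. So all coordinates of $\varphi$ are harmonic on $M$, and (1) applied to the coordinate functions of $\mathbb R^n$ gives $\mathbf H=0$.

**Step 2: the convex domain.** Since $e^{i\zeta}=e^{-\theta}e^{is}$ and $|s|<1<\pi/2$, $\operatorname{Re}e^{i\zeta}=e^{-\theta}\cos s>0$. Also $|e^\zeta|<1$, $|e^{i\zeta}|<1$ and $|x|^2\le k-2$. So $\varphi(M)$ lies in the bounded convex open set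
$$\Omega=\{(z,w,x):|z|^2+|w|^2+|x|^2<k+3,\ \operatorname{Re}w>0\}.$$
Supporting hyperplanes show that $\partial\Omega$ satisfies the barrier inequalities with $\Lambda_k=\Lambda_{k-1}=0=\|\mathbf H\|_\infty$.

**Step 3: the limit set inside $\Omega$ is null.** Let $y\in\lim\varphi\cap\Omega$, $y=\lim\varphi(\zeta_j,x_j)$ with $(\zeta_j,x_j)$ leaving every compact set and $\zeta_j=s_j+i\theta_j$. Then $(\theta_j)$ is bounded: the $w$-component of $\varphi(\zeta_j,x_j)$ has modulus $e^{-\theta_j}$, so otherwise the $w$-component of $y$ would be $0$, against $\operatorname{Re}w>0$ in $\Omega$. So a subsequence of $(\zeta_j,x_j)$ converges in $\overline{M_2}\times[0,1]^{k-2}$, and the limit is not in $M$; it is a boundary point. Hence $y$ lies in the image, under the smooth extension of $\varphi$, of a piecewise smooth $(k-1)$-dimensional set. The extension is locally Lipschitz, so $\mathscr H^k(\lim\varphi\cap\Omega)=0$.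

**Step 4: the spectrum is not discrete.** On $M$ the factor $e^{2s}+e^{-2\theta}$ lies between $e^{-2}$ and $2$, so the metric is uniformly equivalent to the Euclidean one. Fix a nonzero $u\in C_c^\infty((-1,0)\times(0,1)\times(0,1)^{k-2})$. The functions $u_j(s,\theta,x)=u(s,\theta-j,x)$, $j\in\mathbb N$, have disjoint supports in $M$. Their Euclidean Rayleigh quotients are all equal, so those in the induced metric are uniformly bounded. By Lemma 1 the spectrum is not discrete. $\square$

As $\theta\to\infty$ the sheets $(e^{s+i\theta},e^{-\theta+is},x)$ converge to the set $\{e^{-1}\le|z|\le1\}\times\{0\}\times[0,1]^{k-2}$. This is a $k$-dimensional piece of the flat face $\{\operatorname{Re}w=0\}$ of $\partial\Omega$, where $\mathcal P_k^-$ equals $0=\|\mathbf H\|_\infty$ and Lemma 5 has nothing to offer.
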